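# The classifying space of the $\tau$-cluster morphism category is a $K(\pi,1)$ for the picture group

## 1. Two theorems on $\mathcal B\mathfrak W(\Lambda)$ and $G(\Lambda)$

Throughout, algebras are finite-dimensional and basic over a field, and modules are finitely generated right modules. To a $\tau$-tilting finite algebra $\Lambda$ one attaches a finite category $\mathfrak W(\Lambda)$, the $\tau$-cluster morphism category, and a group $G(\Lambda)$, the picture group. Both are defined below.

**Theorem 1.** Let $\Lambda$ be $\tau$-tilting finite with $n$ simples. Then $\mathcal B\mathfrak W(\Lambda)$ is aspherical with fundamental group $G(\Lambda)$. Hence $H^*(\mathcal B\mathfrak W(\Lambda);L)\cong H^*(G(\Lambda);L)$ for every $G(\Lambda)$-module $L$, as graded rings if $L=\mathbb Z$.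

**Theorem 2.** Let $\Lambda$ be as in Theorem 1.

1. (a) The monoid $M$ whose generators are the bricks and whose relations are the path relations embeds in its group, which is isomorphic to $G(\Lambda)$.
2. (b) $\mathfrak W(\Lambda)$ has a faithful functor to a group isomorphic to $G(\Lambda)$.
3. (c) For every object $W$ of $\mathfrak W(\Lambda)$ the natural map $G(W)\to G(\Lambda)$ is injective.
4. (d) $G(\Lambda)$ has a finite $K(G,1)$ of dimension $\le n$. In particular it is torsion-free and $\mathrm{cd}\,G(\Lambda)\le n$, with equality for $\Lambda=k^n$.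

In plain words: the category $\mathfrak W(\Lambda)$ has a classifying space $\mathcal B\mathfrak W(\Lambda)$, the geometric realization of its nerve. The group $G(\Lambda)$ has a classifying space too, the Eilenberg–MacLane space $K(G(\Lambda),1)$, and group cohomology is the cohomology of that space. Two spaces with the same fundamental group can have different cohomology (a point and $S^2$), so knowing $\pi_1(\mathcal B\mathfrak W(\Lambda))$ does not settle whether the cohomologies agree. Eric J. Hanson and Kiyoshi Igusa, in "$\tau$-Cluster Morphism Categories and Picture Groups", arXiv:1809.08989 (2018), are the source of the question whether $H^*(\mathcal B\mathfrak W(\Lambda);\mathbb Z)\cong H^*(G(\Lambda);\mathbb Z)$ for every $\tau$-tilting finite $\Lambda$. Theorem 1 answers yes for the strongest reason: the universal cover of $\mathcal B\mathfrak W(\Lambda)$ is contractible, so the space is itself a $K(G(\Lambda),1)$.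

The following is known for $\tau$-tilting finite $\Lambda$, and none of it is used below. The space $\mathcal B\mathfrak W(\Lambda)$ is a cube complex with fundamental group $G(\Lambda)$. If $\Lambda$ is hereditary, the two cohomologies agree. If $\Lambda$ is a Nakayama algebra, the cube complex is locally $\mathsf{CAT}(0)$, hence a $K(G(\Lambda),1)$.

## 2. Torsion classes, support $\tau$-tilting pairs and brick labels

Let $\mathcal A\simeq\mathsf{mod}\,\Gamma$ be an abelian length category equivalent to the module category of a finite-dimensional algebra, with Auslander–Reiten translate $\tau_{\mathcal A}$. For an object $X$ let $rk(X)$ be the number of isoclasses of indecomposable summands. Put $X^\perp=\{Y:\mathrm{Hom}(X,Y)=0\}$ and ${}^\perp X=\{Y:\mathrm{Hom}(Y,X)=0\}$, and similarly for classes of objects.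

A torsion class is a full subcategory closed under factors and extensions. For a torsion class $\mathcal U$, every $X$ has a largest subobject $t_{\mathcal U}X$ in $\mathcal U$, and $X/t_{\mathcal U}X\in\mathcal U^\perp$. Conversely, if $X'\subseteq X$ with $X'\in\mathcal U$ and $X/X'\in\mathcal U^\perp$, then $X'=t_{\mathcal U}X$. Also $\mathcal U={}^\perp(\mathcal U^\perp)$. Let $\mathsf{tors}\,\mathcal A$ be the poset of torsion classes under inclusion. For a class $\mathcal S$ of objects, $\mathsf{Filt}(\mathcal S)$ is the class of objects with a finite filtration whose factors are isomorphic to members of $\mathcal S$. $\mathcal U*\mathcal Y$ is the class of extensions with subobject in $\mathcal U$ and quotient in $\mathcal Y$. A subcategory is wide if it is closed under kernels, cokernels and extensions.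

**Definition 2.1.** For $\mathcal U\subseteq\mathcal V$ in $\mathsf{tors}\,\mathcal A$ the heart of $[\mathcal U,\mathcal V]$ is $\mathcal V\cap\mathcal U^\perp$. The torsion filtration gives $\mathcal V=\mathcal U*(\mathcal V\cap\mathcal U^\perp)$. A brick is an object whose endomorphism ring is a division ring; isomorphic bricks are identified. A semibrick is a set of pairwise non-isomorphic, pairwise Hom-orthogonal bricks. "Cover" means cover relation in $\mathsf{tors}$.

**Definition 2.2.** A basic object $U=M\sqcup P[1]$ of $\mathcal D^b(\mathcal A)$ with $M\in\mathcal A$ and $P$ projective in $\mathcal A$ is a support $\tau$-rigid pair if $\mathrm{Hom}(M,\tau_{\mathcal A}M)=0=\mathrm{Hom}(P,M)$. It is support $\tau$-tilting if moreover $rk(M)+rk(P)$ is the number of simples of $\mathcal A$. The sets of isoclasses are $\mathsf s\tau\text{-}\mathsf{rigid}\,\mathcal A$ and $\mathsf s\tau\text{-}\mathsf{tilt}\,\mathcal A$. $\mathcal A$ is $\tau$-tilting finite if $\mathsf s\tau\text{-}\mathsf{tilt}\,\mathcal A$ is finite. We write $rk(U)=rk(M)+rk(P)$, and $\mathsf{Fac}\,U$ for $\mathsf{Fac}\,M$.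 The $\tau$-perpendicular category of $U$ is
$$J_{\mathcal A}(U)=M^\perp\cap{}^\perp(\tau_{\mathcal A}M)\cap P^\perp .$$
By Jasso it is wide, again equivalent to the module category of a finite-dimensional algebra, and $\tau$-tilting finite if $\mathcal A$ is. Jasso also gives a bijection $F_U=F_U^{\mathcal A}$ from the support $\tau$-tilting pairs of $\mathcal A$ with summand $U$ onto $\mathsf s\tau\text{-}\mathsf{tilt}\,J_{\mathcal A}(U)$.

Let $\mathcal A$ be $\tau$-tilting finite with $n$ simples. We use these facts.

**Fact F1** (Adachi–Iyama–Reiten, Compos. Math. 2014; Demonet–Iyama–Jasso, IMRN 2019). $N\mapsto\mathsf{Fac}\,N$ is a bijection $\mathsf s\tau\text{-}\mathsf{tilt}\,\mathcal A\to\mathsf{tors}\,\mathcal A$, and $\mathsf{tors}\,\mathcal A$ is a finite lattice. Each of the $n$ indecomposable summands of $N$ can be exchanged in exactly one way, and the results are exactly the $n$ neighbours of $N$ in the Hasse quiver. The opposite algebra is also $\tau$-tilting finite.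

**Fact F2** (Jasso, IMRN 2015; see also Demonet–Iyama–Reading–Reiten–Thomas, *Lattice theory of torsion classes*, Sect. 4). For $U=M\sqcup P[1]$ put $T_U^-=\mathsf{Fac}\,M$ and $T_U^+={}^\perp\tau M\cap P^\perp$. The support $\tau$-tilting pairs with summand $U$ are those $N$ with $T_U^-\subseteq\mathsf{Fac}\,N\subseteq T_U^+$. Moreover $J(U)=T_U^+\cap(T_U^-)^\perp$ has $n-rk(U)$ simples. The map $\mathcal X\mapsto\mathcal X\cap J(U)$ is a poset isomorphism $[T_U^-,T_U^+]\to\mathsf{tors}\,J(U)$ with inverse $\mathcal Y\mapsto T_U^-*\mathcal Y$, and $\mathsf{Fac}\,F_U(N)=\mathsf{Fac}\,N\cap J(U)$.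

**Fact F3.** Each cover $\mathcal U\subset\mathcal V$ has heart $\mathsf{Filt}(S)$ for a unique brick $S$, its label.

Here is the running example. Let $A_2$ denote the path algebra with three indecomposable modules $S_1$, $S_2=P_2$, $P_1$ and the non-split sequence $0\to S_2\to P_1\to S_1\to0$; so $P_1,P_2$ are projective and $\tau S_1=S_2$. The five support $\tau$-tilting pairs and their torsion classes are
$$P_1\sqcup P_2:\ \mathsf{mod},\quad P_1\sqcup S_1:\ \mathsf{add}(P_1\sqcup S_1),\quad S_1\sqcup P_2[1]:\ \mathsf{add}\,S_1,\quad P_2\sqcup P_1[1]:\ \mathsf{add}\,S_2,\quad P_1[1]\sqcup P_2[1]:\ 0 .$$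
All three indecomposables are bricks. In the chain $0\subset\mathsf{add}\,S_1\subset\mathsf{add}(P_1\sqcup S_1)\subset\mathsf{mod}$ the hearts are $\mathsf{Filt}(S_1)$, then $\mathsf{Filt}(P_1)$ (as $\mathrm{Hom}(S_1,P_1)=0$), then $\mathsf{Filt}(S_2)$; so the labels are $S_1,P_1,S_2$. In the chain $0\subset\mathsf{add}\,S_2\subset\mathsf{mod}$ they are $S_2,S_1$. The pair $\{S_1,S_2\}$ is a semibrick. The pairs $\{S_2,P_1\}$ and $\{S_1,P_1\}$ are not, since $\mathrm{Hom}(S_2,P_1)\ne0$ and $\mathrm{Hom}(P_1,S_1)\neq0$. For $U=S_1$ we get $T_U^-=\mathsf{add}\,S_1$, $T_U^+={}^\perp S_2=\mathsf{add}(P_1\sqcup S_1)$ and $J(U)=\mathsf{add}\,P_1$.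

Three consequences of the facts are used all the time.

**Lemma 2.3.** (a) The isomorphism in F2 preserves hearts, hence labels. (b) $U$ is determined by the interval $[T_U^-,T_U^+]$. (c) If $S$ is a brick, a brick $X\in\mathsf{Filt}(S)$ is isomorphic to $S$. Hence a brick in the heart of a cover is its label, distinct upper covers of $\mathcal U$ have distinct labels, and the upper cover of $\mathcal U$ with label $S$ is $\mathcal U*\mathsf{Filt}(S)$.

*Proof.* (a) Let $\mathcal X\subseteq\mathcal X'$ in $[T_U^-,T_U^+]$ and $J=J(U)$. Then $\mathcal X'\cap\mathcal X^\perp\subseteq T_U^+\cap(T_U^-)^\perp=J$. For $Y\in J$ we have $\mathrm{Hom}(T_U^-,Y)=0$, and $\mathcal X=T_U^-*(\mathcal X\cap J)$, so $\mathrm{Hom}(\mathcal X,Y)=0$ if and only if $\mathrm{Hom}(\mathcal X\cap J,Y)=0$. So the heart of $[\mathcal X,\mathcal X']$ equals the heart of $[\mathcal X\cap J,\mathcal X'\cap J]$ in $J$.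

(b) By F2 the pairs $N$ in the interval are those containing $U$. Any other summand of such an $N$ can be exchanged while keeping $U$, so $U$ is the common summand of all $N$ in the interval.

(c) The top and bottom pieces of a filtration give an epimorphism $X\to S$ and a monomorphism $S\to X$. The composite $X\to S\to X$ is nonzero, hence invertible, so $X\to S$ is injective and thus an isomorphism. The rest follows from F3 and $\mathcal V=\mathcal U*(\mathcal V\cap\mathcal U^\perp)$. $\square$

## 3. The category $\mathfrak W(\Lambda)$ and the group $G(\Lambda)$ in ranks one and two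

Let $\Lambda$ be $\tau$-tilting finite. Buan and Marsh constructed bijections
$$E^{\mathcal A}_U:\mathsf s\tau\text{-}\mathsf{rigid}\,J_{\mathcal A}(U)\to\{X:\ U\sqcup X\in\mathsf s\tau\text{-}\mathsf{rigid}\,\mathcal A,\ X,U\text{ without common indecomposable summand}\}$$
with $U\sqcup E_U^{\mathcal A}(T)=(F_U^{\mathcal A})^{-1}(T)$ for $T$ support $\tau$-tilting, and $J_{J_{\mathcal A}(U)}(V)=J_{\mathcal A}(U\sqcup E_U^{\mathcal A}(V))$.

**Definition 3.1.** The objects of $\mathfrak W(\Lambda)$ are the categories $J_{\mathsf{mod}\Lambda}(U)$, $U\in\mathsf s\tau\text{-}\mathsf{rigid}\,\Lambda$. The set $\mathrm{Hom}(\mathcal A,\mathcal A')$ consists of formal symbols $g_U^{\mathcal A}$, one for each $U\in\mathsf s\tau\text{-}\mathsf{rigid}\,\mathcal A$ with $J_{\mathcal A}(U)=\mathcal A'$. The identity is $g_0^{\mathcal A}$, and composition is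
$$g_V^{J_{\mathcal A}(U)}\circ g_U^{\mathcal A}=g^{\mathcal A}_{U\sqcup E_U^{\mathcal A}(V)},$$
which Buan and Marsh proved associative.

**Definition 3.2.** Order $\mathsf s\tau\text{-}\mathsf{tilt}\,\Lambda$ by inclusion of $\mathsf{Fac}$; arrows $T\to T'$ of the Hasse quiver go down. The picture group $G(\Lambda)$ has generators $X_S$ ($S$ a brick) and $g_T$ ($T\in\mathsf s\tau\text{-}\mathsf{tilt}\,\Lambda$), with relations $g_\Lambda=e$ and $g_T=X_Sg_{T'}$ for every arrow $T\to T'$ with label $S$.

Equivalently, $G(\Lambda)$ is generated by the $X_S$ subject to the relations that the label products along two directed paths with the same endpoints coincide. Indeed, along a path from $T$ to $T'$ the product is $g_Tg_{T'}^{-1}$. Conversely, given the path relations, let $g_T$ be the inverse of the product along any path from $\Lambda$ to $T$; then $g_{T'}^{-1}=g_T^{-1}X_S$ for each arrow.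

For $\Lambda=k$ there are two torsion classes and one label, so $G(k)=\mathbb Z$. The category has objects $\mathsf{mod}\,k$ and $0$ and two non-identity morphisms $g_k,g_{k[1]}:\mathsf{mod}\,k\to0$. Its classifying space is two edges glued at their ends, a circle.

Now take $A_2$. The objects are $\mathsf{mod}$, three categories of rank one, and $0$; one computes
$$J(P_1)=J(P_1[1])=\mathsf{add}\,S_2,\qquad J(P_2)=J(P_2[1])=\mathsf{add}\,S_1,\qquad J(S_1)=\mathsf{add}\,P_1 .$$
The non-identity morphisms are five from $\mathsf{mod}$ to rank one, five from $\mathsf{mod}$ to $0$, and two from each $\mathsf{add}\,B$ to $0$ ($g_Q$ and $g_{Q[1]}$, with $Q=B$ the projective of $\mathsf{add}\,B$). The nondegenerate 2-simplices are the ten chains $\mathsf{mod}\to J(U)\to0$, and each $g_N$ with $N=U_1\sqcup U_2$ is the composite of exactly two of them, so these two triangles form a square with corners $\mathsf{mod},J(U_1),0,J(U_2)$. The Euler characteristic is $5-16+10=-1$.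

The five squares sit cyclically around the vertex $\mathsf{mod}$, consecutive ones sharing $P_1$, $S_1$, $P_2[1]$, $P_1[1]$, $P_2$ in turn, so they form a disc. Its boundary runs along the circles formed by the two edges $\mathsf{add}\,B\to0$. If $N,N'$ share $U$, $J(U)=\mathsf{add}\,B$ and $\mathsf{Fac}\,N\subset\mathsf{Fac}\,N'$, then $F_U(N)=Q[1]$ and $F_U(N')=Q$ by the last clause of F2. So passing from $N$ to $N'$ runs once around the circle $B$, in the direction "$g_{Q[1]}$ backwards, then $g_Q$". Hence $\mathcal B\mathfrak W(A_2)$ is three circles $S_1,S_2,P_1$ with one common point, and one 2-cell attached along $S_1P_1S_2\,(S_2S_1)^{-1}$. The circle $P_1$ is passed once, so the cell can be pushed in through it: the space is homotopy equivalent to a wedge of two circles. And $G(A_2)$ has the one relation $X_{S_2}X_{P_1}X_{S_1}=X_{S_1}X_{S_2}$, which eliminates $X_{P_1}$ and leaves a free group of rank two. Theorem 1 holds for $A_2$.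

## 4. The picture monoid, and why fractions are not enough

In the example, $\mathcal B\mathfrak W$ was assembled from upward words of labels, with no inverses. So we forget inverses first.

**Definition 4.1.** The picture monoid $M=M(\Lambda)$ is generated by the bricks, with the relations that the label words, read upwards, along two saturated chains of $\mathsf{tors}\,\Lambda$ with the same endpoints are equal. For $\mathcal U\subseteq\mathcal V$ let $m[\mathcal U,\mathcal V]\in M$ be the label product of any saturated chain from $\mathcal U$ up to $\mathcal V$. Write $w\equiv w'$ if two words represent the same element, and $\mathrm{Gr}(M)$ for the group with the same presentation.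

A downward word $d_1\cdots d_k$ has upward word $d_k\cdots d_1$. So $X_S\mapsto S^{-1}$ sends $X_{d_1}\cdots X_{d_k}$ to $(d_k\cdots d_1)^{-1}$ and gives an isomorphism
$$G(\Lambda)\cong\mathrm{Gr}(M).\tag{4.1}$$
For $A_2$, $M=\langle S_1,S_2,P_1\mid S_1P_1S_2=S_2S_1\rangle$.

For an object $W=J(U)$ of $\mathfrak W(\Lambda)$, intervals of $\mathsf{tors}\,W$ correspond by F2 and Lemma 2.3(a) to intervals of $\mathsf{tors}\,\Lambda$ with the same hearts and labels. So for $\mathcal X\subseteq\mathcal Y$ in $\mathsf{tors}\,W$ the element $m[\mathcal X,\mathcal Y]\in M$ is defined. It depends only on labels, hence not on the choice of $U$. Every statement below about intervals of $\mathsf{tors}\,\Lambda$, their label products and their hearts holds for intervals of $\mathsf{tors}\,W$. Put $\Delta_W=m[0,W]$.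

The plan has two halves. First, $BM$, the classifying space of $M$ as a one-object category, is a $K(\mathrm{Gr}(M),1)$. Second, $\mathcal B\mathfrak W(\Lambda)\simeq BM$.

For the first half, the sensible thing to try is fractions: if $M$ is cancellative and any two elements have a common right multiple (the Ore condition), every element of $\mathrm{Gr}(M)$ is a fraction $pm^{-1}$, and one hopes to build the universal cover of $BM$ from fractions. This stops at once for $A_2$. Both sides of the defining relation begin with $S_1$ or $S_2$, so no relation can be applied at the front of a word beginning with $P_1$. Every word equivalent to $P_1y$ begins with $P_1$, and $P_1$ and $S_1$ have no common right multiple. So single fractions are not enough; one needs alternating products $pm^{-1}qn^{-1}\cdots$, and some control of them.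

The control comes from a weaker condition that does hold: three elements that pairwise have common multiples have a common multiple. For three bricks this is plausible, since two bricks will turn out to have a common right multiple exactly if they are equal or Hom-orthogonal, and being a semibrick is a condition on pairs.

There is a second difficulty. Any homomorphism $d:M(A_2)\to(\mathbb N,+)$ satisfies $d(S_1)+d(P_1)+d(S_2)=d(S_2)+d(S_1)$, so $d(P_1)=0$. There is no additive degree positive on all generators, and even the finiteness needed for inductions requires an argument.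

## 5. Semibricks and upper covers

This section says which sets of bricks label upper covers of a common torsion class, and identifies the interval they span. Here $\mathcal A$ is any $\tau$-tilting finite category as in Section 2.

**Lemma 5.1.** (a) Let $\mathcal U_1,\dots,\mathcal U_k$ ($k\ge0$) be distinct upper covers of $\mathcal U$ with labels $S_1,\dots,S_k$. Then $\{S_i\}$ is a semibrick with $k$ elements, and $[\mathcal U,\mathcal U\vee\bigvee\mathcal U_i]=[T_U^-,T_U^+]$ for some $U$ with $J(U)=\mathsf{Filt}(S_1,\dots,S_k)=:W$. $W$ is wide with simple objects the $S_i$, and $\mathcal U_i$ corresponds to $\mathsf{Filt}(S_i)$ in $\mathsf{tors}\,W\cong[\mathcal U,\mathcal U\vee\bigvee\mathcal U_i]$.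

(b) For a semibrick $\mathcal S$, each $S\in\mathcal S$ is the label of an upper cover of $\mathcal U={}^\perp\mathcal S$. Hence $\mathsf{Filt}(\mathcal S)=J(U)$ for some $U$, and it is wide with simples $\mathcal S$.

(c) If $\mathcal U\subseteq\mathcal V$ has heart $\mathsf{Filt}(\mathcal S)$, $\mathcal S$ a semibrick, then every $S\in\mathcal S$ labels an upper cover $\mathcal U_S\subseteq\mathcal V$ of $\mathcal U$, and $\mathcal U\vee\bigvee\mathcal U_S=\mathcal V$.

*Proof.* **Step (a): count neighbours.** Let $\mathsf{Fac}\,N=\mathcal U$, let $\mathcal U_i$ arise by exchanging the summand $N_i$, and let $U$ be $N$ without $N_1,\dots,N_k$. Then $\mathcal U$ and all $\mathcal U_i$ lie in $[T_U^-,T_U^+]\cong\mathsf{tors}\,J(U)$, and $J(U)$ has $k$ simples. By F1 the Hasse quiver of this interval is $k$-regular. So the neighbours of $\mathcal U$ in the interval are exactly the upper covers $\mathcal U_i$. Thus $\mathcal U$ has no lower cover there, $\mathcal U=T_U^-$, and the $\mathcal U_i$ are all the atoms of the interval. In $\mathsf{tors}\,J(U)$ a nonzero torsion class contains a simple object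 (a simple factor of any nonzero member), and $\mathsf{Filt}(S)$ is a torsion class for $S$ simple. So the atoms are the $\mathsf{Filt}(S)$, $S$ simple in $J(U)$, with label $S$. Their join contains all simples, so it is $J(U)$; thus $\mathcal U\vee\bigvee\mathcal U_i=T_U^+$. Labels are preserved, so the $S_i$ are the $k$ simples of $J(U)$. Simples of a wide subcategory are pairwise Hom-orthogonal bricks, and $J(U)$, being closed under extensions, is $\mathsf{Filt}$ of its simples.

**Step (b): adjoin one brick to ${}^\perp\mathcal S$.** Let $S\in\mathcal S$. A proper factor $Q$ of $S$ lies in $\mathcal U$: if $S\to Q\to S'$ is a nonzero composite with $S'\in\mathcal S$, then $S'=S$ and the composite is invertible, which contradicts that $S\to Q$ is not injective. So $\mathcal U_S:=\mathsf{Filt}(\mathcal U\cup\{S\})$ is closed under factors, hence a torsion class. Also $S\in\mathcal U^\perp$. Let $\mathcal U\subsetneq\mathcal U'\subseteq\mathcal U_S$ and take $0\ne X\in\mathcal U'\cap\mathcal U^\perp$. As $X\notin\mathcal U$, $\mathrm{Hom}(X,S')\neq0$ for some $S'\in\mathcal S$. Since $X$ is filtered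 by objects of $\mathcal U$ and copies of $S$, necessarily $S'=S$. The image $I\subseteq S$ is a factor of $X$, so $I\in\mathcal U_S$; the bottom nonzero piece of its filtration is in $\mathcal U$, which is impossible as $S\in\mathcal U^\perp$, or is isomorphic to $S$, so $I=S$ by length. Thus $S\in\mathcal U'$ and $\mathcal U'=\mathcal U_S$. So $\mathcal U_S$ is a cover of $\mathcal U$, with label $S$ by Lemma 2.3(c). Covers for different $S$ have different labels, so they are distinct, and finite in number. Apply (a).

**Step (c): the same inside $\mathcal V$.** By (b), $W=\mathsf{Filt}(\mathcal S)$ is wide with simples $\mathcal S$. Let $a\in\mathcal S$ and let $Q$ be a factor of $a$. Then $Q\in\mathcal V$, so $Q/t_{\mathcal U}Q\in\mathcal V\cap\mathcal U^\perp=W$. This is a factor of $a$ with kernel in $W$, and $a$ is simple in $W$, so it is $0$ or $a\to Q/t_{\mathcal U}Q$ is invertible; in the latter case $a\to Q$ is injective. So proper factors of $a$ lie in $\mathcal U$, and $\mathcal U_a=\mathsf{Filt}(\mathcal U\cup\{a\})\subseteq\mathcal V$ is a torsion class. If $\mathcal U\subsetneq\mathcal U'\subseteq\mathcal U_a$,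 take $0\neq Y\in\mathcal U'\cap\mathcal U^\perp\subseteq W$. It has a simple $W$-quotient $s\in\mathcal S$, and $s\in\mathcal U'\subseteq\mathcal U_a$. The bottom nonzero piece of a filtration of $s$ is in $\mathcal U$, impossible as $s\in\mathcal U^\perp$, or isomorphic to $a$. So there is a nonzero map $a\to s$ between simples of $W$, and $a\cong s\in\mathcal U'$. Hence $\mathcal U_a$ is a cover of $\mathcal U$ with label $a$. By (a) the join $\mathcal V'\subseteq\mathcal V$ of these covers has heart $W$ over $\mathcal U$, so $\mathcal V'=\mathcal U*W=\mathcal V$. $\square$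

By (b) every brick is a label, so there are finitely many bricks of $\Lambda$. Let $\ell$ denote length of $\Lambda$-modules and $\ell_{\max}$ the maximal length of a brick. By (b), $\mathsf{Filt}(\mathcal S)$ is an object of $\mathfrak W(\Lambda)$ for each semibrick $\mathcal S$ in $\mathsf{mod}\,\Lambda$. Conversely each object is $\mathsf{Filt}$ of its simples.

## 6. Rank two: the words $\theta(S,R)$

Let $\Omega$ be the set of pairs $\{S,R\}$ of distinct Hom-orthogonal bricks. For such a pair, $W=\mathsf{Filt}(S,R)$ has two simples, so the Hasse quiver of $\mathsf{tors}\,W$ is 2-regular. Each element other than $0,W$ has at least one lower and one upper cover, hence exactly one of each. So there are exactly two maximal chains, one through $\mathsf{Filt}(S)$ and one through $\mathsf{Filt}(R)$.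

**Definition 6.1.** $\theta(S,R)$ is the word of labels read upwards from $\mathsf{Filt}(S)$ to $W=\mathsf{Filt}(S,R)$.

For $A_2$: $\theta(S_1,S_2)=P_1S_2$ and $\theta(S_2,S_1)=S_1$.

**Lemma 6.2.** $\theta(S,R)=c_1\cdots c_kR$ with $k\ge0$ and $\ell(c_i)\ge\ell(S)+\ell(R)$.

*Proof.* Let $\mathsf{Filt}(S)=\mathcal U_1\subset\dots\subset\mathcal U_r=W$ be the chain; $r\ge2$. The label $B$ of $\mathcal U_i\subset\mathcal U_{i+1}$ is not $S$, since $S\in\mathcal U_i$ and $B\in\mathcal U_i^\perp$. If $B=R$, then $R,S\in\mathcal U_{i+1}$, so $\mathcal U_{i+1}=W$. The last label is $R$: we have $R\notin\mathcal U_{r-1}$ and $R$ is simple in $W$, so its torsion part is $0$ and $R\in W\cap\mathcal U_{r-1}^\perp$; use Lemma 2.3(c). The other labels are bricks of $W$ different from $S,R$. By Lemma 2.3(c) they lie neither in $\mathsf{Filt}(S)$ nor in $\mathsf{Filt}(R)$, so both $S$ and $R$ are among their $W$-composition factors. $\square$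

The next lemma identifies the first letter of $\theta$; it is the only place where extensions enter.

**Lemma 6.3.** Let $\{Q,S\}\in\Omega$ and let $a$ be the first letter of $\theta(Q,S)$. Then $\mathrm{Ext}^1(Q,a)=0$, and there is an exact sequence $0\to S\to a\to Y\to0$ with $Y\in\mathsf{Filt}(Q)$.

*Proof.* **Step 1: construct the candidate.** Work in $W=\mathsf{Filt}(Q,S)$, a module category; $\mathrm{Ext}^1_W=\mathrm{Ext}^1_\Lambda$ on $W$ since $W$ is wide, in particular closed under extensions. Let $I$ be the injective envelope of $S$ in $W$, and $S\subseteq E\subseteq I$ with $E/S$ the largest subobject of $I/S$ in the Serre subcategory $\mathsf{Filt}(Q)$ of $W$. The $W$-socle of $E$ is $S$, so $\mathrm{Hom}(Q,E)=0$. By maximality $\mathrm{Hom}(Q,I/E)=0$, and $\mathrm{Ext}^1_W(Q,I)=0$, so the exact sequence $\mathrm{Hom}(Q,I/E)\to\mathrm{Ext}^1(Q,E)\to\mathrm{Ext}^1(Q,I)$ gives $\mathrm{Ext}^1(Q,E)=0$.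

**Step 2: $E$ is a brick.** An endomorphism killing $S$ factors through $E/S\in\mathsf{Filt}(Q)$, and $\mathrm{Hom}(\mathsf{Filt}(Q),E)=0$, so it is $0$. Any other is injective on the simple socle, hence injective, hence invertible.

**Step 3: $E$ labels the upper cover of $\mathsf{Filt}(Q)$.** Proper $W$-factors of $E$ kill $S$, so lie in $\mathsf{Filt}(Q)$. Hence $\mathcal U'=\mathsf{Filt}(Q,E)$ is a torsion class of $W$. Let $X\in\mathcal U'$. Since $\mathrm{Ext}^1(Q,E)=0$, in a filtration of $X$ a piece $Q$ directly above a piece $E$ can be interchanged with it. So there is $X'\subseteq X$ with $X'\in\mathsf{Filt}(Q)$ and $X/X'\in\mathsf{Filt}(E)$. If $X\in\mathsf{Filt}(Q)^\perp$, then $X'=0$. As $\mathrm{Hom}(Q,E)=0$, we get $\mathcal U'\cap\mathsf{Filt}(Q)^\perp=\mathsf{Filt}(E)$. A torsion class $\mathcal U''$ of $W$ with $\mathsf{Filt}(Q)\subsetneq\mathcal U''\subseteq\mathcal U'$ contains a nonzero object of $\mathsf{Filt}(E)$, hence its quotient $E$, so $\mathcal U''=\mathcal U'$. So $\mathcal U'$ is the unique upper cover of $\mathsf{Filt}(Q)$ in $\mathsf{tors}\,W$, and $a=E$. $\square$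

For $A_2$, $\theta(S_1,S_2)$ begins with $P_1$, and the sequence is $0\to S_2\to P_1\to S_1\to0$.

**Lemma 6.4.** Let $S,R,Q$ be distinct bricks with $\{Q,S\},\{Q,R\}\in\Omega$, and let $a,b$ be the first letters of $\theta(Q,S),\theta(Q,R)$. Then $a\not\cong b$, and if $\{a,b\}\in\Omega$ then $\{S,R\}\in\Omega$.

*Proof.* If $a=b$, view $S,R\subseteq a$ with $a/S,a/R\in\mathsf{Filt}(Q)$. As $\mathrm{Hom}(R,Q)=0$, the map $R\to a/S$ is zero, so $R\subseteq S$; symmetrically $S\subseteq R$. So $S=R$, a contradiction. Now let $0\neq f:S\to R$. The composite $S\to R\subseteq b$ is nonzero, and the obstruction to extending it to $a\to b$ lies in $\mathrm{Ext}^1(a/S,b)$. This is $0$ because $a/S\in\mathsf{Filt}(Q)$ and $\mathrm{Ext}^1(Q,b)=0$. So $\mathrm{Hom}(a,b)\ne0$. Symmetrically $\mathrm{Hom}(R,S)\ne0$ implies $\mathrm{Hom}(b,a)\neq0$. $\square$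

**Lemma 6.5.** $M=\langle\text{bricks}\mid S\,\theta(S,R)=R\,\theta(R,S),\ \{S,R\}\in\Omega\rangle$. If $\mathcal U_1\ne\mathcal U_2$ are upper covers of $\mathcal U$ with labels $S_1,S_2$, then $m[\mathcal U_1,\mathcal U_1\vee\mathcal U_2]=\theta(S_1,S_2)$.

*Proof.* By Lemma 5.1(a), $[\mathcal U,\mathcal U_1\vee\mathcal U_2]\cong\mathsf{tors}\,\mathsf{Filt}(S_1,S_2)$ with labels, $\mathcal U_i$ corresponding to $\mathsf{Filt}(S_i)$. This gives the second claim. By Lemma 5.1(b), for each $\{S,R\}\in\Omega$ the two chains of $\mathsf{tors}\,\mathsf{Filt}(S,R)$ are chains in an interval of $\mathsf{tors}\,\Lambda$, so the displayed relations are path relations. They imply all path relations, by induction on $|[\mathcal U,\mathcal V]|$. For two chains with the same first cover this is clear. If they start with $\mathcal U_1\neq\mathcal U_2$, then by induction in $[\mathcal U_i,\mathcal V]$ we may assume that both pass through $\mathcal U_1\vee\mathcal U_2$ and agree above it, and there the displayed relation for $\{S_1,S_2\}$ applies. $\square$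

**Duality.** The map $\mathcal T\mapsto D(\mathcal T^\perp)$ is an anti-isomorphism $\mathsf{tors}\,\Lambda\to\mathsf{tors}\,\Lambda^{op}$. The image of a pair $\mathcal U\subseteq\mathcal V$ has heart $D(\mathcal U^\perp\cap{}^\perp(\mathcal V^\perp))=D(\mathcal V\cap\mathcal U^\perp)$, so a cover labelled $S$ goes to a cover labelled $DS$. Chains are reversed, and both monoids are presented by all path relations; so $S\mapsto DS$ gives $M(\Lambda)^{op}\cong M(\Lambda^{op})$. Hence "right" statements proved for all $\Lambda$ yield "left" ones.

From now on, bricks as elements of $M$ are called atoms. Both sides of each relation in Lemma 6.5 have at least two letters. So a one-letter word, and the empty word, are alone in their classes; distinct bricks are distinct elements of $M$.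

## 7. Filtrations of modules and a finite norm on $M$

Since $M$ need not carry an additive degree, we bound the words of an element by another invariant: the poset of filtrations of a module along a word.

**Definition 7.1.** For a word $w=S_1\cdots S_k$ and a module $X$, let $\mathrm{Fil}_w(X)$ be the set of chains $0=X_0\subseteq X_1\subseteq\dots\subseteq X_k=X$ with $X_i/X_{i-1}\in\mathsf{Filt}(S_i)$, ordered componentwise. Zero factors are allowed.

For $A_2$ and $X=P_1$, the word $S_2S_1$ has the one filtration $0\subset S_2\subset P_1$, and $S_1P_1S_2$ has the one filtration $0\subseteq0\subset P_1\subseteq P_1$. For $w=SS$ and $X=S$ there are two: $(0,0,S)\le(0,S,S)$.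

**Lemma 7.2.** If $w$ is the label word of a chain of covers $\mathcal U=\mathcal U_0\subset\dots\subset\mathcal U_k=\mathcal V$, then $\mathrm{Fil}_w(X)\neq\emptyset$ if and only if $X\in\mathcal V\cap\mathcal U^\perp$, and then its only element is $X_i=t_{\mathcal U_i}X$.

*Proof.* For $X$ in the heart, $t_{\mathcal U}X=0$, $t_{\mathcal V}X=X$, and $t_{\mathcal U_i}X/t_{\mathcal U_{i-1}}X$ is a factor of an object of $\mathcal U_i$ and a subobject of $X/t_{\mathcal U_{i-1}}X\in\mathcal U_{i-1}^\perp$. So it lies in $\mathcal U_i\cap\mathcal U_{i-1}^\perp=\mathsf{Filt}(S_i)$. Conversely, given a filtration, $S_j\in\mathcal U_j\cap\mathcal U_{j-1}^\perp$ for all $j$, so $X_i\in\mathcal U_i$ and $X/X_i\in\mathcal U_i^\perp$. Hence $X_i=t_{\mathcal U_i}X$, and $i=0,k$ give $X\in\mathcal U^\perp$ and $X\in\mathcal V$. $\square$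

**Lemma 7.3.** If $w\equiv w'$, then $\mathrm{Fil}_w(X)\cong\mathrm{Fil}_{w'}(X)$ as posets.

*Proof.* We may assume that $w'$ arises by replacing a subword $r=S\theta(S,R)$, occupying positions $a+1,\dots,b$, by $r'=R\theta(R,S)$. Both are label words of chains in one interval $[\mathcal U,\mathcal V]$ of $\mathsf{tors}\,\Lambda$. Given a $w$-filtration, $X_b/X_a$ has an $r$-filtration, so it lies in the heart by Lemma 7.2, and so it has a unique $r'$-filtration, by torsion submodules $t_{\mathcal U_j'}(X_b/X_a)$. Put this one in place of the old one. This is a bijection, as both the $r$- and the $r'$-filtration of $X_b/X_a$ are unique. It is monotone: if $X_i\subseteq Y_i$ for all $i$, the map $X_b/X_a\to Y_b/Y_a$ sends torsion submodules into torsion submodules. The inverse has the same form. $\square$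

**Proposition 7.4.** Every $m\in M$ is represented by finitely many words.

*Proof.* Let $w'\equiv w$ with $k=|w|\ge1$, and let $B$ be a brick. For each position $i$ of $w'$ with letter $B$, the chain with $X_j=0$ for $j<i$ and $X_j=B$ for $j\ge i$ lies in $\mathrm{Fil}_{w'}(B)$. These elements are distinct and totally ordered. In $\mathrm{Fil}_w(B)$ a strictly increasing chain has at most $(k-1)\ell(B)+1\leq k\,\ell(B)$ elements, since $\sum_{1\le j<k}\ell(X_j)$ strictly increases. By Lemma 7.3, $B$ occurs at most $k\,\ell(B)$ times in $w'$, so $|w'|\le k\sum_B\ell(B)$. There are finitely many bricks. $\square$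

**Definition 7.5.** The norm $\|m\|$ is the maximal length of a word for $m$.

Then $\|xy\|\ge\|x\|+\|y\|$, and $\|m\|=0$ if and only if $m=1$. So $1$ is the only unit and every element has finitely many left and right divisors. We write $a\le b$ and say that $a$ left divides $b$, or that $b$ is a right multiple of $a$, if $b=ad$ for some $d$. This is a partial order: $a=bx$, $b=ay$ give $\|a\|\ge\|a\|+\|x\|+\|y\|$, so $x=y=1$.

By Lemma 7.3 the class $\mathcal H(m)=\{X:\mathrm{Fil}_w(X)\ne\emptyset\}$, $w$ a word for $m$, is well defined, and by Lemma 7.2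
$$\mathcal H(m[\mathcal U,\mathcal V])=\mathcal V\cap\mathcal U^\perp,\qquad\text{in particular}\quad \mathcal H(\Delta_W)=W.\tag{7.1}$$
Since $\mathcal X=\mathcal U*(\mathcal X\cap\mathcal U^\perp)$ for $\mathcal U\subseteq\mathcal X$, we conclude
$$m[\mathcal U,\mathcal X]=m[\mathcal U,\mathcal Y]\ \Longrightarrow\ \mathcal X=\mathcal Y.\tag{7.2}$$

## 8. Cancellation and least common multiples in $M$

**Proposition 8.1.** Every $m\in M$ satisfies P$(m)$: if $m=Sx=Ry$ with atoms $S,R$, then (i) $S=R\Rightarrow x=y$; (ii) $S\ne R\Rightarrow\{S,R\}\in\Omega$ and $x=\theta(S,R)z$, $y=\theta(R,S)z$ for some $z$.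

We induct on $\|m\|$ and connect the two words by elementary transformations. The induction needs a statement about longer intervals.

**Lemma 8.2.** Suppose P holds for all elements of norm $\le\|t\|$. If $t$ is a common right multiple of $m[\mathcal U,\mathcal V_1]$ and $m[\mathcal U,\mathcal V_2]$, it is a right multiple of $m[\mathcal U,\mathcal V_1\vee\mathcal V_2]$.

*Proof.* Induct on $\|t\|$. We may assume $\mathcal U\neq\mathcal V_1,\mathcal V_2$. Choose covers $\mathcal U_i\subseteq\mathcal V_i$ of $\mathcal U$ with labels $S_i$. Then $t=S_1x_1=S_2x_2$ with $x_i$ a right multiple of $m[\mathcal U_i,\mathcal V_i]$ and $\|x_i\|<\|t\|$.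

If $\mathcal U_1=\mathcal U_2$, then $x_1=x_2$ by P(i), by induction it is a right multiple of $m[\mathcal U_1,\mathcal V_1\vee\mathcal V_2]$, and the claim follows.

If $\mathcal U_1\ne\mathcal U_2$, then $S_1\neq S_2$, and by P(ii) $x_1$ is a right multiple of $\theta(S_1,S_2)=m[\mathcal U_1,\mathcal U_1\vee\mathcal U_2]$. By induction $x_1$ is a right multiple of $m[\mathcal U_1,\mathcal V_1\vee\mathcal U_2]$. So $t$ is a right multiple of $m[\mathcal U,\mathcal V_1\vee\mathcal U_2]=S_2\,m[\mathcal U_2,\mathcal V_1\vee\mathcal U_2]$. By P(i) $x_2$ is a right multiple of $m[\mathcal U_2,\mathcal V_1\vee\mathcal U_2]$, and also of $m[\mathcal U_2,\mathcal V_2]$; by induction, of $m[\mathcal U_2,\mathcal V_1\vee\mathcal V_2]$. So $t=S_2x_2$ is a right multiple of $m[\mathcal U,\mathcal V_1\vee\mathcal V_2]$. $\square$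

*Proof of Proposition 8.1.* Induct on $\|m\|$. P holds for smaller norms. Applied letter by letter, P(i) gives: if $cz_1=cz_2=t$ with $\|t\|<\|m\|$, then $z_1=z_2$. We call this cancelling in $t$. Choose words for $Sx$ and $Ry$ beginning with $S$ and $R$, and elementary transformations $w_0\to\dots\to w_r$ between them. Induct on $r$.

**Step 1: $r\le1$.** If $r=0$, then $S=R$ and $x=y$. Let $r=1$. If the replaced subword does not contain the first letter, then $S=R$ and $x=y$ in $M$. If it does, then $w_0=S\theta(S,R)\tilde z$ and $w_1=R\theta(R,S)\tilde z$ with $\{S,R\}\in\Omega$, which is (ii).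

**Step 2: $r\ge2$, with a repetition among the first letters.** Let $w_1=Q\tilde t$ with $\tilde t$ representing $t$; so $m=Qt$ and $\|t\|<\|m\|$. The claim holds for $(w_0,w_1)$ and $(w_1,w_r)$. If $S=Q$, then $x=t$, and if $Q=R$, then $t=y$; in both cases the other pair gives the claim. If $S=R\neq Q$, then $x=\theta(S,Q)z_1$, $\theta(Q,S)z_1=t=\theta(Q,S)z_2$ and $y=\theta(S,Q)z_2$. Cancelling in $t$ gives $z_1=z_2$ and $x=y$.

**Step 3: $r\ge2$, with $S,R,Q$ distinct.** Then $\{Q,S\},\{Q,R\}\in\Omega$ and
$$x=\theta(S,Q)z_1,\qquad t=\theta(Q,S)z_1=\theta(Q,R)z_2,\qquad y=\theta(R,Q)z_2 .$$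
Nothing said so far relates $S$ and $R$; this is where Section 6 is needed. The first letters $a,b$ of $\theta(Q,S),\theta(Q,R)$ are distinct by Lemma 6.4, so P$(t)$ gives $\{a,b\}\in\Omega$, and Lemma 6.4 gives $\{S,R\}\in\Omega$. So $\{S,R,Q\}$ is a semibrick. Let $\mathcal U={}^\perp\{S,R,Q\}$, with covers $\mathcal U_S,\mathcal U_R,\mathcal U_Q$ from Lemma 5.1(b), and let $\mathcal V$ be their join. By Lemma 6.5, $\theta(Q,S)=m[\mathcal U_Q,\mathcal U_Q\vee\mathcal U_S]$ and $\theta(Q,R)=m[\mathcal U_Q,\mathcal U_Q\vee\mathcal U_R]$, so Lemma 8.2 gives $t=m[\mathcal U_Q,\mathcal V]z$. Cancelling $\theta(Q,S)$ in $t$ gives $z_1=m[\mathcal U_Q\vee\mathcal U_S,\mathcal V]z$, and likewise $z_2=m[\mathcal U_Q\vee\mathcal U_R,\mathcal V]z$. So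
$$x=m[\mathcal U_S,\mathcal V]z=\theta(S,R)\,m[\mathcal U_S\vee\mathcal U_R,\mathcal V]z,\qquad y=m[\mathcal U_R,\mathcal V]z=\theta(R,S)\,m[\mathcal U_S\vee\mathcal U_R,\mathcal V]z,$$
which is (ii). $\square$

A right lcm of $a,b$ is a common right multiple that left divides every common right multiple.

**Corollary 8.3.** $M$ is cancellative on both sides. If two elements have a common right (left) multiple, they have a right (left) lcm. Lemma 8.2 holds unconditionally. For a semibrick $I$ the right lcm of its atoms is $\Delta_{\mathsf{Filt}(I)}$.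

*Proof.* Left cancellation is P(i) applied letter by letter.

**Right lcm's.** Let $m$ be a common right multiple of $a,b$; induct on $\|m\|$. We may assume $a=Sa'$, $b=Rb'$. If $S=R$, write $m=Sm'$. By cancellation $m'$ is a common right multiple of $a',b'$; let $l$ be their lcm. Every common right multiple of $a,b$ is $Sn'$ with $n'$ a common right multiple of $a',b'$, so $Sl$ is the lcm of $a,b$.

Let $S\ne R$. By P(ii) every common right multiple $n$ of $a,b$ is a right multiple of $S\theta(S,R)$. Write $m=Sm'$; $m'$ is a common right multiple of $a'$ and $\theta(S,R)$. Let $l_1$ be their lcm. Then $Sl_1$ is a right multiple of $S\theta(S,R)=R\theta(R,S)$, so $Sl_1=Rc$ for some $c$. Write $m=Rm''$. Since $m$ is a right multiple of $Sl_1=Rc$ and of $Rb'$, $m''$ is a common right multiple of $b'$ and $c$; let $l_2$ be their lcm. Any $n$ as above is $Sn'$ with $n'$ a right multiple of $a'$ and $\theta(S,R)$, hence of $l_1$. So $n$ is a right multiple of $Rc$ and $Rb'$, hence of $Rl_2$. And $Rl_2$ is a right multiple of $Rb'=b$ and of $Rc=Sl_1$, hence of $Sa'=a$. So $Rl_2$ is the lcm.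

The left-hand statements follow by duality. For the last claim let $\mathcal U={}^\perp I$. The atoms $S\in I$ are $m[\mathcal U,\mathcal U_S]$, and $\Delta_{\mathsf{Filt}(I)}=m[\mathcal U,\bigvee\mathcal U_S]$ by Lemma 5.1; apply Lemma 8.2 repeatedly. $\square$

Write $a\vee b$ for the right lcm and $a\backslash b$ for the element with $a(a\backslash b)=a\vee b$. Whenever $xy$ and $b$ have a common right multiple,
$$xy\vee b=x\,(y\vee(x\backslash b)),\qquad(xy)\backslash b=y\backslash(x\backslash b),\qquad b\backslash(xy)=(b\backslash x)\big((x\backslash b)\backslash y\big).\tag{8.1}$$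
Indeed $n=xn'$ is a right multiple of $b$ if and only if it is one of $x\vee b=x(x\backslash b)$, that is, if and only if $n'$ is one of $x\backslash b$. And $n$ is a right multiple of $xy$ if and only if $n'$ is one of $y$. This is the first identity; writing $xy\vee b=xy\,(y\backslash(x\backslash b))$ gives the second. The third follows by cancelling $b$ in $b(b\backslash(xy))=x(x\backslash b)((x\backslash b)\backslash y)=b(b\backslash x)((x\backslash b)\backslash y)$. For $\{S,R\}\in\Omega$, P(ii) gives $S\backslash R=\theta(S,R)$.

**Lemma 8.4.** The left divisors of $m[\mathcal U,\mathcal V]$ are exactly the $m[\mathcal U,\mathcal X]$ with $\mathcal U\subseteq\mathcal X\subseteq\mathcal V$.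

*Proof.* These are left divisors. For the converse induct on $\|m[\mathcal U,\mathcal V]\|$. Let $d=ad'\neq1$ be a divisor with first letter $a$, and let $\mathcal V_1\subseteq\mathcal V$ be a cover of $\mathcal U$ with label $s$. If $a=s$, then $d'$ left divides $m[\mathcal V_1,\mathcal V]$, so $d'=m[\mathcal V_1,\mathcal X]$ by induction and $d=m[\mathcal U,\mathcal X]$. If $a\ne s$, then by P $\{s,a\}\in\Omega$ and $\theta(s,a)$ left divides $m[\mathcal V_1,\mathcal V]$. By induction $\theta(s,a)=m[\mathcal V_1,\mathcal X]$ for some $\mathcal X\subseteq\mathcal V$, and $m[\mathcal U,\mathcal X]=s\,\theta(s,a)=\Delta_{\mathsf{Filt}(s,a)}$. By (7.1) $\mathcal X\cap\mathcal U^\perp=\mathsf{Filt}(s,a)$, so by Lemma 5.1(c) $a$ labels a cover $\mathcal U_a\subseteq\mathcal X\subseteq\mathcal V$ of $\mathcal U$. Now argue as in the case $a=s$ with $\mathcal U_a$ in place of $\mathcal V_1$. $\square$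

## 9. Three elements that pairwise have common multiples

Let $u,v,w$ pairwise have common right multiples. The natural attempt is to split $u=u_1u_2$, pass to the triple $u_2,\ u_1\backslash v,\ u_1\backslash w$, and induct. The question is: on what? Word length does not work: in $A_2$, $S_1\backslash S_2=P_1S_2$ is longer than $S_2$, and the triple $(S_1u_2,S_2,S_2)$ of total length $|u_2|+3$ becomes one of total length $|u_2|+4$. The norm of a common multiple of the triple does not work either, since its existence is what we must prove. The way out is Lemma 6.2: the extra letters that appear are long modules. We count pairs of letters by their total length as modules. In the example, the pair $(S_1,S_2)$ of total length $2$ disappears, and the new letter $P_1$, of length $2$, only takes part in pairs of total length at least $3$.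

**Definition 9.1.** For a word $u$ let $n_x(u)$ be the number of its letters of length $x$ as modules. For words $u,v$ put
$$\nu_t(u,v)=\sum_{a+b=t}n_a(u)n_b(v),\qquad t_0(u,v)=\min\{a+b:\ n_a(u)n_b(v)\ne0\},$$
with $t_0=\infty$ if a word is empty. Words are also regarded as elements of $M$.

**Lemma 9.2.** Let words $u,v$ represent elements with a common right multiple. There are words $v'$ for $u\backslash v$ and $u'$ for $v\backslash u$ with $n_x(v')\le n_x(v)$ and $n_x(u')\le n_x(u)$ for all $x<t_0(u,v)$.

*Proof.* Induct lexicographically on $(\|u\vee v\|,|u|+|v|)$. If a word is empty, take $v'=v$, $u'=u$. If $u=v$ is a letter, take empty words. For distinct letters, P gives $\{u,v\}\in\Omega$; take $v'=\theta(u,v)$, $u'=\theta(v,u)$. By Lemma 6.2 all letters other than the last have length at least $\ell(u)+\ell(v)=t_0(u,v)$.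

Otherwise let $u=u_1u_2$ with both parts nonempty (the case $v=v_1v_2$ is symmetric). The pair $(u_1,v)$ is smaller, since $u_1\vee v$ left divides $u\vee v$ and $|u_1|<|u|$. Induction gives words $v_1$ for $u_1\backslash v$ and $u_1'$ for $v\backslash u_1$. By (8.1) $u_1(u_2\vee v_1)=u\vee v$, so $\|u_2\vee v_1\|<\|u\vee v\|$, and induction gives words $v'$ for $u_2\backslash v_1$ and $u_2'$ for $v_1\backslash u_2$. Put $u'=u_1'u_2'$. By (8.1) $v'$ and $u'$ represent $u\backslash v$ and $v\backslash u$.

Let $t=t_0(u,v)$; then $t\le t_0(u_1,v)$ and $t\le t_0(u_2,v)$. We claim $t_0(u_2,v_1)\ge t$. Let $b$ be the length of a letter of $v_1$ and $a$ that of a letter of $u_2$. If $b\ge t$, then $a+b\ge t$. If $b<t$, then $n_b(v)\ge n_b(v_1)\ge1$, so $a+b\ge t_0(u_2,v)\ge t$. So for $x<t$ we get $n_x(v')\le n_x(v_1)\le n_x(v)$ and $n_x(u')=n_x(u_1')+n_x(u_2')\le n_x(u_1)+n_x(u_2)=n_x(u)$. $\square$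

**Proposition 9.3.** If $a,b,c\in M$ pairwise have common right multiples, then $a,b,c$ have a common right multiple. Likewise for left multiples.

*Proof.* By duality it suffices to treat right multiples. Let words $u,v,w$ represent the elements. Induct on $\mu=(\mu_t)_{2\le t\le2\ell_{\max}}$, where $\mu_t=\nu_t(u,v)+\nu_t(u,w)+\nu_t(v,w)$, in lexicographic order with small $t$ first; this is well-founded.

**Step 1: the starting cases.** If some word is empty, the claim is trivial. If all are letters, they are pairwise equal or, by P, in $\Omega$. So the distinct ones form a semibrick $I$, and $\Delta_{\mathsf{Filt}(I)}$ is a common right multiple.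

**Step 2: a first use of induction, to make the new triple pairwise compatible.** Otherwise, say, $u=u_1u_2$ with nonempty parts. For $(u_1,v,w)$ the value of $\mu$ is strictly smaller, since the terms $\nu_t(u_2,v)+\nu_t(u_2,w)$, not all zero, disappear. So $u_1,v,w$ have a common right multiple $u_1n'$, and $n'$ is a common right multiple of $u_1\backslash v$ and $u_1\backslash w$. Also $u_2$ has common right multiples with $u_1\backslash v$ and with $u_1\backslash w$: cancel $u_1$ in a common right multiple of $u,v$, respectively $u,w$.

**Step 3: the new triple is smaller.** Take words $v',w'$ for $u_1\backslash v,u_1\backslash w$ as in Lemma 9.2, and let $t_0=\min(t_0(u_1,v),t_0(u_1,w))\le2\ell_{\max}$. Then $n_x(v')\le n_x(v)$ and $n_x(w')\le n_x(w)$ for $x<t_0$. All letters have length $\ge1$, so in $\nu_t$ with $t\le t_0$ only letters of length $<t_0$ occur. Hence for $t\le t_0$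
$$\nu_t(u_2,v')\le\nu_t(u_2,v),\qquad\nu_t(u_2,w')\le\nu_t(u_2,w),\qquad\nu_t(v',w')\le\nu_t(v,w).$$
Since $\nu_t(u,\cdot)=\nu_t(u_1,\cdot)+\nu_t(u_2,\cdot)$, we get $\mu_t(u_2,v',w')\le\mu_t(u,v,w)-\nu_t(u_1,v)-\nu_t(u_1,w)$ for $t\le t_0$, and the subtracted sum is $\ge1$ for $t=t_0$. So $\mu(u_2,v',w')<\mu(u,v,w)$. By induction $u_2,v',w'$ have a common right multiple $n$. As $u_1v'=u_1\vee v$ and $u_1w'=u_1\vee w$, $u_1n$ is a common right multiple of $u,v,w$. $\square$

## 10. Partial actions and the asphericity of $BM$

For a category $C$ let $|C|$ be its classifying space. We use textbook facts. A natural transformation gives a homotopy, so a category with an initial object has contractible $|C|$; and $|C|\cong|C^{op}|$. If a CW complex is a finite union of subcomplexes all of whose intersections over nonempty index sets are contractible, it is contractible (by induction from two contractible subcomplexes with contractible intersection). An increasing union of contractible subcomplexes is contractible.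

**Theorem 10.1.** Let $M$ be a cancellative monoid in which $1$ is the only unit, every element has finitely many left and right divisors, two elements with a common right (left) multiple have a right (left) lcm, and three elements that pairwise have common right (left) multiples have a common right (left) multiple. Then $BM$ is a $K(\mathrm{Gr}(M),1)$, and $M\to\mathrm{Gr}(M)$ is injective.

The strategy: a right $M$-set $E$ on which every $m$ acts bijectively gives a covering of $BM$. We build such an $E$ with contractible covering space, starting from $M$ and alternately adjoining missing predecessors and missing successors. In this section "divides" means "left divides".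

**Definition 10.2.** A partial $M$-set is a set $K$ with relations $p\xrightarrow{m}q$ ($m\in M$) such that:

1. (A1) $p\xrightarrow{1}q$ if and only if $p=q$;
2. (A2) given $p,m$ there is at most one $q$ (written $p\cdot m$), and given $q,m$ at most one $p$ (written $q\cdot m^{-1}$);
3. (A3) $p\xrightarrow{m_1m_2}q$ if and only if there is $r$ with $p\xrightarrow{m_1}r\xrightarrow{m_2}q$.

Its category $C(K)$ has objects $K$ and morphisms the triples $p\xrightarrow mq$. Let $\mathrm{Up}(p)=\{m:p\cdot m\text{ exists}\}$ (closed under left divisors) and $\mathrm{Down}(q)=\{m:q\cdot m^{-1}\text{ exists}\}$. $K$ is up-complete (down-complete) if all $\mathrm{Up}(p)=M$ (all $\mathrm{Down}(p)=M$). Condition (U): if $a,b\in\mathrm{Up}(p)$ have a common right multiple, then $a\vee b\in\mathrm{Up}(p)$. Condition (D): if $a,b\in\mathrm{Down}(p)$ have a common left multiple, then their left lcm is in $\mathrm{Down}(p)$.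

For $M=\mathbb N$, the set $\mathbb N$ with $p\xrightarrow mp+m$ is up-complete with $\mathrm{Down}(q)=\{0,\dots,q\}$, and $\mathbb Z$ is complete on both sides.

Reversing all relations turns a partial $M$-set $K$ into a partial $M^{op}$-set $K^{op}$ with $C(K^{op})=C(K)^{op}$. This exchanges up- and down-completeness, and (U) and (D). The hypotheses of Theorem 10.1 hold for $M$ if and only if they hold for $M^{op}$. So the following proposition has a dual version.

**Proposition 10.3.** Let $K$ be down-complete with (U). There is an up-complete partial $M$-set $K'\supseteq K$ with (D), whose relations restrict to those of $K$, such that $|C(K)|\to|C(K')|$ is a homotopy equivalence.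

*Proof.* **Step 1: definition of $K'$.** The purpose is to adjoin formal products $p\cdot m$ in normal form. For $p\in K$, $m\in M$, the finite set $\{u\in\mathrm{Up}(p):u\text{ divides }m\}$ contains $1$ and is closed under $\vee$ by (U), so it has a greatest element $\max_p(m)$. Call $m$ $p$-reduced if $\max_p(m)=1$. Let $K'=\{(p,m):p\in K,\ m\ p\text{-reduced}\}$, with $K$ embedded by $p=(p,1)$, and define
$$(p,m)\cdot s=(p\cdot u,m''),\qquad u=\textstyle\max_p(ms),\quad ms=um''.$$
Here $m''$ is $(p\cdot u)$-reduced: if $v\in\mathrm{Up}(p\cdot u)$ divides $m''$, then $uv\in\mathrm{Up}(p)$ divides $ms$, so $uv$ divides $u$ and $v=1$.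

**Step 2: this is an action.** Let $u'=\max_{p\cdot u}(m''s')$. We claim $\max_p(mss')=uu'$. The left side is divisible by $u$, say it is $uv'$. By (A2), (A3), $v'\in\mathrm{Up}(p\cdot u)$, and $v'$ divides $m''s'$ because $mss'=um''s'$; so $v'$ divides $u'$. Conversely $uu'\in\mathrm{Up}(p)$ divides $um''s'=mss'$, so $uu'$ divides $uv'$. This proves the claim, and $((p,m)\cdot s)\cdot s'=(p,m)\cdot ss'$ follows. Also $(p,m)\cdot1=(p,m)$. A total right action gives (A1), (A3), the first half of (A2), and up-completeness. For $p,q\in K$, $(p,1)\cdot s=(q,1)$ if and only if $\max_p(s)=s$ and $p\cdot s=q$, so relations restrict correctly.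

**Step 3: predecessors.** We claim: for $(o,c)\in K'$ and $s\in M$ there is at most one $(p,m)$ with $(p,m)\cdot s=(o,c)$, and there is one if and only if $s,c$ have a common left multiple.

Suppose $(p,m)\cdot s=(o,c)$, so $p\cdot u=o$ and $ms=uc$. Let $m_0s=u_0c$ be the left lcm of $s,c$. Then $m=km_0$, $u=ku_0$ for some $k$. As $u\in\mathrm{Up}(p)$, also $k\in\mathrm{Up}(p)$, and $k$ divides the $p$-reduced $m$, so $k=1$. Thus $m=m_0$, $u=u_0$ and $p=o\cdot u_0^{-1}$, which proves uniqueness.

Conversely let $m_0s=u_0c$ be the left lcm and $p=o\cdot u_0^{-1}$, which exists as $K$ is down-complete. If $w\in\mathrm{Up}(p)$ divides $m_0s=u_0c$, then $w\vee u_0\in\mathrm{Up}(p)$ by (U), and $w\vee u_0=u_0v$ with $v\in\mathrm{Up}(o)$ dividing $c$. As $c$ is $o$-reduced, $v=1$ and $w$ divides $u_0$. Hence $\max_p(m_0s)=u_0$. Next, $k=\max_p(m_0)$ divides $m_0$, hence also $u_0$: write $m_0=km_0'$, $u_0=ku_0'$, so $m_0's=u_0'c$. This common left multiple of $s,c$ is a left multiple of $m_0s=km_0's$, so $k'k=1$ for some $k'$, and $k=1$. So $(p,m_0)\in K'$ and $(p,m_0)\cdot s=(p\cdot u_0,c)=(o,c)$.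

So (A2) holds, and $\mathrm{Down}((o,c))=\{s:s,c\text{ have a common left multiple}\}$.

**Step 4: condition (D).** This is where the hypothesis on three elements is used. If $s,s'\in\mathrm{Down}((o,c))$ have a common left multiple, then $s,s',c$ pairwise have common left multiples, so they have a common left multiple. It is a left multiple of $c$ and of the left lcm of $s,s'$. So that lcm is in $\mathrm{Down}((o,c))$.

**Step 5: homotopy equivalence.** Define $r:C(K')\to C(K)$ by $(p,m)\mapsto p$ and $\big((p,m)\xrightarrow s(p\cdot u,m'')\big)\mapsto\big(p\xrightarrow up\cdot u\big)$. By Step 2 it is a functor. If $i$ is the inclusion, $ri=\mathrm{id}$. The morphisms $(p,1)\xrightarrow m(p,m)$ form a natural transformation $ir\Rightarrow\mathrm{id}$: both composites $(p,1)\to(p\cdot u,m'')$ have label $ms=um''$. $\square$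

*Proof of Theorem 10.1.* **Step 1: a complete $M$-set with contractible category.** Let $K_0=M$ with $p\xrightarrow mpm$; it is a partial $M$-set by cancellation. It is up-complete, and $\mathrm{Down}(q)$ is the set of right divisors of $q$, so (D) holds. $C(K_0)$ has the initial object $1$. Applying the dual of Proposition 10.3, then Proposition 10.3, and so on, we get $K_0\subseteq K_1\subseteq K_2\subseteq\cdots$, alternately down- and up-complete, all with contractible $|C(K_i)|$. Their union $E$ is a partial $M$-set that is up- and down-complete, and $|C(E)|=\bigcup|C(K_i)|$ is contractible. So $E$ is a right $M$-set on which every $m$ acts bijectively, and $C(E)$ is its category of elements.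

For $M=\mathbb N$, $K_1$ is already $\mathbb Z$. For the free monoid on two letters (where two elements have a common right multiple only if one divides the other), $K_1$ consists of the reduced words $pm^{-1}$, $K_2$ of the reduced words $pm^{-1}n$, and so on; $E$ is the free group, and no $K_i$ is all of it.

**Step 2: covering.** By bijectivity, for each simplex of the nerve of $M$ and each lift of one of its vertices to the nerve of $C(E)$ there is exactly one lift of the simplex containing it. A simplicial map with this property realizes to a covering map (Gabriel–Zisman; this is the construction in Quillen, *Higher algebraic K-theory I*, §1, Prop. 1). So $|C(E)|\to BM$ is a covering with fibre $E$ over the unique vertex and contractible total space. Hence $BM$ is aspherical with universal cover $|C(E)|$.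

**Step 3: fundamental group.** The 1-simplices of the nerve give generators $m\in M$ of $\pi_1(BM)$, and the 2-simplices give the relations $m\cdot m'=mm'$, so $\pi_1(BM)=\mathrm{Gr}(M)$. The lift starting at $1\in K_0\subseteq E$ of a loop representing $g=\prod m_i^{\pm1}$ ends at $1\cdot g$, so $g\mapsto1\cdot g$ is a bijection $\mathrm{Gr}(M)\to E$. As $1\cdot m=m\in K_0\subseteq E$, the map $M\to\mathrm{Gr}(M)$ is injective. $\square$

By Section 7, Corollary 8.3 and Proposition 9.3 the picture monoid satisfies all hypotheses. With (4.1), $BM(\Lambda)$ is a $K(\mathrm{Gr}(M),1)=K(G(\Lambda),1)$.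

## 11. The functor $\gamma:\mathfrak W(\Lambda)\to M$ is a homotopy equivalence

Let $\mathbf M$ be the one-object category with morphisms $M$, where "first $m$, then $m'$" is $mm'$; so $|\mathbf M|=BM$. For a morphism $g_U^{\mathcal A}$ let $T_{\mathcal A,U}^\pm$ be the torsion classes of F2 in $\mathcal A$, and put
$$\gamma(g_U^{\mathcal A})=m[0,T_{\mathcal A,U}^-]\qquad(\text{interval in }\mathsf{tors}\,\mathcal A).$$
For $A_2$ and $U=P_1$, $T_U^-=\mathsf{add}(P_1\sqcup S_1)$ and $\gamma(g_{P_1})=S_1P_1$, while $\gamma(g_{P_1[1]})=1$.

**Lemma 11.1.** $\gamma$ is a functor $\mathfrak W(\Lambda)\to\mathbf M$.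

*Proof.* Clearly $\gamma(g_0^{\mathcal A})=1$. Let $\mathcal A'=J_{\mathcal A}(U)$, $V\in\mathsf s\tau\text{-}\mathsf{rigid}\,\mathcal A'$ and $U'=U\sqcup E_U^{\mathcal A}(V)$. For $N$ support $\tau$-tilting in $J_{\mathcal A'}(V)=J_{\mathcal A}(U')$, associativity of composition gives
$$U\sqcup E_U^{\mathcal A}\big(V\sqcup E_V^{\mathcal A'}(N)\big)=U'\sqcup E_{U'}^{\mathcal A}(N),\quad\text{i.e.}\quad(F_U^{\mathcal A})^{-1}\big((F_V^{\mathcal A'})^{-1}(N)\big)=(F_{U'}^{\mathcal A})^{-1}(N).$$
Letting $N$ vary, $F_U^{\mathcal A}$ maps the support $\tau$-tilting pairs of $\mathcal A$ containing $U'$ onto those of $\mathcal A'$ containing $V$. By F2 the isomorphism $[T_{\mathcal A,U}^-,T_{\mathcal A,U}^+]\cong\mathsf{tors}\,\mathcal A'$ maps $[T_{\mathcal A,U'}^-,T_{\mathcal A,U'}^+]$ onto $[T_{\mathcal A',V}^-,T_{\mathcal A',V}^+]$. As labels are preserved,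
$$m[0,T_{\mathcal A,U'}^-]=m[0,T_{\mathcal A,U}^-]\,m[T_{\mathcal A,U}^-,T_{\mathcal A,U'}^-]=\gamma(g_U^{\mathcal A})\,\gamma(g_V^{\mathcal A'}).\qquad\square$$

We use Quillen's Theorem A: a functor $f:C\to C'$ is a homotopy equivalence on classifying spaces if all comma categories $Y\backslash f$ are contractible, or if all $f/Y$ are contractible.

For $\gamma$ the only comma category is $\mathcal D=*\backslash\gamma$. Its objects are $(\mathcal A,m)$ with $\mathcal A$ an object of $\mathfrak W(\Lambda)$ and $m\in M$; its morphisms $(\mathcal A,m)\to(\mathcal A',m')$ are the $g_U^{\mathcal A}$ with $J_{\mathcal A}(U)=\mathcal A'$ and $m'=m\,\gamma(g_U^{\mathcal A})$. We must show that $\mathcal D$ is contractible. For $\Lambda=k$, where $M=\mathbb N$ (additively) and $\Delta_{\mathsf{mod}k}=1$, there are arrows $(\mathsf{mod}\,k,i)\to(0,i)$ and $(\mathsf{mod}\,k,i)\to(0,i+1)$, and $|\mathcal D|$ is a half-line.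

For a morphism as above $m\le m'$. Since $m[T_U^-,T_U^+]=\Delta_{\mathcal A'}$, also
$$m'\Delta_{\mathcal A'}=m\cdot m[0,T_U^+]\le m\Delta_{\mathcal A}.$$
So $h:\mathcal D^{op}\to(M,\le)$, $(\mathcal A,m)\mapsto m\Delta_{\mathcal A}$, is a functor, and $(\mathcal A,m)$ may be pictured as occupying the stretch from $m$ to $m\Delta_{\mathcal A}$. For $x\le y$ let $\mathcal D[x,y]$ be the full subcategory on the $(\mathcal A,m)$ with $x\le m$ and $m\Delta_{\mathcal A}\le y$. For $\Lambda=k$ it is the segment from $(0,x)$ to $(0,y)$.

A cosieve is a full subcategory closed under targets of morphisms; in a poset, it is an up-set. $\mathcal D[x,y]$ is a cosieve in $\mathcal D$ by the two inequalities just shown. If $D_1,D_2$ are cosieves, a chain of morphisms whose first object lies in $D_i$ lies in $D_i$. So the nerve of the full subcategory on $D_1\cup D_2$ is the union of the two nerves, and the nerve of $D_1\cap D_2$ is their intersection.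

**Lemma 11.2.** $\mathcal D[x,y]$ is contractible for all $x\le y$ in $M$.

*Proof.* Let $y=xz$; induct on $\|z\|$, for all $x$ simultaneously. If $z=1$, then $m=x$ and $\Delta_{\mathcal A}=1$ for every object, so the only object is $(0,x)$, with only the identity. Let $z\ne1$, and let $A_0\neq\emptyset$ be the set of atoms left dividing $z$. By P it is a semibrick. Put $W=\mathsf{Filt}(A_0)$, an object of $\mathfrak W(\Lambda)$. By Corollary 8.3, $\Delta_W$ left divides $z$. We write $\mathcal D[x,y]$ as a union of two cosieves.

**Step 1: the objects that have moved off $x$.** Let $\mathcal N\subseteq\mathcal D[x,y]$ be the full subcategory of objects with $m\neq x$. For such an object $m=xm_0$ with $1\ne m_0\le z$, so some $a\in A_0$ divides $m_0$. Hence $\mathcal N=\bigcup_{a\in A_0}\mathcal D[xa,y]$. For $\emptyset\ne I\subseteq A_0$, Corollary 8.3 gives $\bigcap_{a\in I}\mathcal D[xa,y]=\mathcal D[x\Delta_{\mathsf{Filt}(I)},y]$, which is contractible by induction. So $\mathcal N$ is contractible.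

**Step 2: the remaining objects.** Let $D'=\mathcal D[x,x\Delta_W]\subseteq\mathcal D[x,y]$. The objects of $\mathcal D[x,y]$ are those of $\mathcal N$ and $D'$: for $(\mathcal A,x)\in\mathcal D[x,y]$ the simples of $\mathcal A$ left divide $\Delta_{\mathcal A}$, hence $z$, so they form a subset $I\subseteq A_0$. Thus $\mathcal A=\mathsf{Filt}(I)$, and $\Delta_{\mathcal A}$ left divides $\Delta_W$ by Corollary 8.3.

**Step 3: $(W,x)$ is initial in $D'$, so $D'$ is contractible.** Let $(\mathcal A',xm_0)\in D'$, so $m_0\Delta_{\mathcal A'}$ left divides $\Delta_W=m[0,W]$. By Lemma 8.4 for intervals of $\mathsf{tors}\,W$, $m_0\Delta_{\mathcal A'}=m[0,\mathcal Y]$, and then $m_0=m[0,\mathcal X]$ with $\mathcal X\subseteq\mathcal Y$ in $\mathsf{tors}\,W$. By cancellation $\Delta_{\mathcal A'}=m[\mathcal X,\mathcal Y]$. By (7.1) the heart of $[\mathcal X,\mathcal Y]$ is $\mathcal H(\Delta_{\mathcal A'})=\mathcal A'$, which is $\mathsf{Filt}$ of its semibrick of simples. By Lemma 5.1(c) and (a), applied in $W$, $[\mathcal X,\mathcal Y]=[T_{W,U}^-,T_{W,U}^+]$ for some $U\in\mathsf s\tau\text{-}\mathsf{rigid}\,W$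 with $J_W(U)=\mathcal A'$, and $\gamma(g_U^W)=m[0,\mathcal X]=m_0$. So a morphism $(W,x)\to(\mathcal A',xm_0)$ exists. It is unique: for any such $U$, $m[0,T_{W,U}^-]=m_0$, so $T_{W,U}^-=\mathcal X$ by (7.2), $T_{W,U}^+=\mathcal X*\mathcal A'$, and $U$ is determined by its interval (Lemma 2.3(b)).

**Step 4: the intersection.** $\mathcal N\cap D'$ consists of the objects of $D'$ with $m\ne x$. As in Step 1 it is $\bigcup_{a\in A_0}\mathcal D[xa,x\Delta_W]$, because $m_0\le\Delta_W\le z$. The intersections over nonempty $I\subseteq A_0$ are $\mathcal D[x\Delta_{\mathsf{Filt}(I)},x\Delta_W]$, contractible by induction: if $\Delta_W=\Delta_{\mathsf{Filt}(I)}z''$, then $\|z''\|<\|\Delta_W\|\le\|z\|$. So $\mathcal N\cap D'$ is contractible.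

Since $\mathcal N$ and $D'$ are cosieves, the nerve of $\mathcal D[x,y]$ is the union of their nerves, with intersection the nerve of $\mathcal N\cap D'$. All three are contractible, hence so is $\mathcal D[x,y]$. $\square$

**Proposition 11.3.** $\mathcal B\mathfrak W(\Lambda)\simeq BM(\Lambda)$.

*Proof.* The comma category $h/y$ is $\mathcal D[1,y]^{op}$, which is contractible. By Theorem A, $|\mathcal D^{op}|\simeq|(M,\le)|$, and this poset has the least element $1$, so it is contractible. So $\mathcal D=*\backslash\gamma$ is contractible, and Theorem A applies to $\gamma$. $\square$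

## 12. Proofs of Theorems 1 and 2

*Proof of Theorem 1.* By Proposition 11.3, $\mathcal B\mathfrak W(\Lambda)\simeq BM(\Lambda)$, which is a $K(\mathrm{Gr}(M),1)=K(G(\Lambda),1)$ by Theorem 10.1 and (4.1). A homotopy equivalence induces isomorphisms of cohomology with local coefficients, and of graded rings for $\mathbb Z$. $\square$

*Proof of Theorem 2.* **(a) Embedding.** This is the last claim of Theorem 10.1, together with (4.1).

**(b) Faithfulness.** Compose $\gamma$ with $M\hookrightarrow\mathrm{Gr}(M)\cong G(\Lambda)$, regarded as one-object categories with the composition convention of Section 11. If $g_U^{\mathcal A},g_{U'}^{\mathcal A}:\mathcal A\to\mathcal A'$ have the same image, then $m[0,T_U^-]=m[0,T_{U'}^-]$ by (a), so $T_U^-=T_{U'}^-$ by (7.2). Then $T_U^+=T_U^-*\mathcal A'=T_{U'}^+$, and $U=U'$ by Lemma 2.3(b).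

**(c) Step 1: $M(W)$ is a submonoid closed under divisors and lcm's.** Let $M_W\subseteq M$ be the submonoid generated by the bricks in $W$. If $S\theta(S,R)$ is a word in bricks of $W$, then $S\in W$, and $R\in W$ as it is the last letter (Lemma 6.2). So $\mathsf{Filt}(S,R)\subseteq W$, and $R\theta(R,S)$ is a word in bricks of $W$. So every word equivalent to a word in bricks of $W$ is again one. Since $\theta(S,R)$ depends only on $\mathsf{Filt}(S,R)$ and the order of $S,R$, it follows that $M(W)=M_W$ and that $M_W$ is closed under divisors in $M$.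

If $a,b\in M_W$ have a common right multiple in $M$, their right lcm in $M$ lies in $M_W$: in the recursion in the proof of Corollary 8.3, $\theta(S,R)\in M_W$, and successively $l_1$ (by induction), $c$ (a divisor of $Sl_1$), $l_2$ (by induction) and $Rl_2$ lie in $M_W$; the case $S=R$ is immediate. By closure under divisors it is then also the lcm in $M_W$. The left version follows by duality, since $DW$ is again $\mathsf{Filt}$ of a semibrick and so an object of $\mathfrak W(\Lambda^{op})$. In particular, elements of $M_W$ have common multiples in $M$ if and only if they do in $M_W$.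

**(c) Step 2: compare the two constructions of Section 10.** Run the proof of Theorem 10.1 for $M_W=M(W)$ and for $M$, giving $K_i^W$ and $K_i$. We claim, by induction on $i$, that $K_i^W\subseteq K_i$, and that for $p\in K_i^W$ we have $\mathrm{Up}_{K_i}(p)\cap M_W=\mathrm{Up}_{K_i^W}(p)$, with $p\cdot m$ the same in $K_i^W$ and $K_i$ for $m$ in this set, and likewise for $\mathrm{Down}$. For $i=0$ this holds since $M_W$ is closed under divisors. In the step of Proposition 10.3, let $p\in K^W$ and $m,s\in M_W$. All divisors of $m$ and $ms$ lie in $M_W$, so $\max_p(m)$, $\max_p(ms)$, the property "$p$-reduced" and $(p,m)\cdot s$ are the same for $K^W$ and $K$. And $\mathrm{Down}((o,c))\cap M_W$ is the set of $s\in M_W$ having a common left multiple with $c$, the same for $M$ and $M_W$, with the same predecessor by its uniqueness. The dual step is the same. So $E_W\subseteq E$ is stable under the elements of $M_W$ and their inverses, with the same action and the same base point $1$.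

**(c) Step 3: conclusion.** Under (4.1) the natural map $G(W)\to G(\Lambda)$, $X_S\mapsto X_S$, is $\mathrm{Gr}(M_W)\to\mathrm{Gr}(M)$. If $g\in\mathrm{Gr}(M_W)$ becomes trivial in $\mathrm{Gr}(M)$, then $1\cdot g=1$ in $E$, hence in $E_W$. As $\mathrm{Gr}(M_W)\to E_W$, $g\mapsto1\cdot g$, is bijective, $g=1$.

**(d) Finiteness.** $\mathfrak W(\Lambda)$ has finitely many morphisms, and a non-identity morphism $g_U^{\mathcal A}$ strictly lowers the number of simples by F2. So the nerve of $\mathfrak W(\Lambda)$ has finitely many nondegenerate simplices, all of dimension $\le n$. With Theorem 1 this is a finite $K(G(\Lambda),1)$ of dimension $\le n$. Hence $\mathrm{cd}\,G(\Lambda)\le n$, and $G(\Lambda)$ is torsion-free. For $\Lambda=k^n$ the only bricks are the simples $S_1,\dots,S_n$, and $\theta(S_i,S_j)=S_j$, so all relations are commutations and $G(\Lambda)=\mathbb Z^n$, which has $\mathrm{cd}=n$. $\square$
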